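\title{A Non-Deconstructible Class of the Form ${}^\perp\mathcal C$ in ZFC}

\begin{abstract}
We prove in ZFC that there are a ring $T$ and a $T$-module $C$ such that the class ${}^\perp\{C\}$ of all modules $M$ with $\operatorname{Ext}^1_T(M,C)=0$ is not deconstructible. This answers a question posed by Slavik and Trlifaj. The proof is a case distinction on a compactness principle, namely that for some cardinal $\delta$ every $\delta$-complete filter extends to a countably complete ultrafilter. If the principle holds, it places in ${}^\perp\{C\}$ large modules that have no filtration with small factors in the class. If it fails, reduced powers yield nonzero modules in the class all of whose small nonzero submodules lie outside it. As a consequence, the cotorsion pair cogenerated by $C$ is not generated by any set of modules.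
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}

Rings are associative with unit, and modules are left modules. A right module is a left module over the opposite ring, so the existence statements below have the same content on either side. For a class $\mathcal C$ of $R$-modules put
\[
{}^\perp\mathcal C=\{M \mid \operatorname{Ext}^1_R(M,C)=0 \text{ for all } C\in\mathcal C\}.
\]

A \emph{filtration} of a module $M$ is an increasing chain $(M_\alpha\mid\alpha\le\sigma)$ of submodules, indexed by an ordinal, with $M_0=0$, $M_\sigma=M$, and $M_\alpha=\bigcup_{\beta<\alpha}M_\beta$ for every limit ordinal $\alpha\le\sigma$. Its \emph{factors} are the modules $M_{\alpha+1}/M_\alpha$ for $\alpha<\sigma$. If every factor is isomorphic to a member of a class $\mathcal D$, then $M$ is \emph{$\mathcal D$-filtered}, or a \emph{transfinite extension} of modules in $\mathcal D$. A class is \emph{closed under transfinite extensions} if it contains every module filtered by its members. A module is \emph{$<\kappa$-presented} if it has a presentation with fewer than $\kappa$ generators and fewer than $\kappa$ relations, and $\mathcal C^{<\kappa}$ denotes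 the class of $<\kappa$-presented members of $\mathcal C$. Finally, $\mathcal C$ is \emph{deconstructible} if there is a cardinal $\kappa$ such that every module in $\mathcal C$ is $\mathcal C^{<\kappa}$-filtered.

Up to isomorphism $\mathcal C^{<\kappa}$ is a set. So a deconstructible class that is closed under transfinite extensions consists exactly of the transfinite extensions of modules from one set: a set of building blocks controls a proper class. This has a concrete consequence. A class $\mathcal C$ is \emph{precovering} if for each module $M$ there is a morphism $f\colon C\to M$ with $C\in\mathcal C$ through which every morphism $C'\to M$ with $C'\in\mathcal C$ factorizes. It is known that every deconstructible class closed under transfinite extensions is precovering, and that every class ${}^\perp\mathcal C$ is closed under transfinite extensions (see Lemma~\ref{lem:closure} below). Hence a deconstructible class of the form ${}^\perp\mathcal C$ is precovering.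

In the simplest cases ${}^\perp\mathcal C$ is deconstructible. If $\mathcal C$ consists of injective modules, then ${}^\perp\mathcal C$ is the class of all modules, and adjoining one generator at a time filters any module by cyclic modules. If $R=\mathbb Z$ and $\mathcal C$ is the class of all abelian groups, then ${}^\perp\mathcal C$ is the class of free groups, which are filtered by copies of $\mathbb Z$. More generally, write $\mathcal S^\perp$ for the class of all $N$ with $\operatorname{Ext}^1_R(M,N)=0$ for all $M\in\mathcal S$. If $\mathcal S$ is a set, then ${}^\perp(\mathcal S^\perp)$ is deconstructible; this is the Kaplansky theorem for cotorsion pairs \cite{StTr}, \cite[Ch.~7]{GT}. The class ${}^\perp\{\mathbb Z\}$ of Whitehead groups behaves differently. It is consistent with ZFC (Eklof and Shelah) that ${}^\perp\{\mathbb Z\}$ is not precovering, hence not deconstructible. It is also consistent with ZFC (Shelah) that ${}^\perp\{\mathbb Z\}$ is the class of free groups. Further consistency results on non-deconstructibility of classes ${}^\perp\mathcal C$ are known. This leads to the following problem of Slavik and Trlifaj \cite{SlTr}.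

\medskip
\noindent\textbf{Problem.} \emph{Does ZFC prove that there are a ring $R$ and a class $\mathcal C$ of $R$-modules such that ${}^\perp\mathcal C$ is not deconstructible?}
\medskip

The examples above might suggest a negative answer: where ZFC decides the matter the class is deconstructible, and the failure for Whitehead groups disappears in a suitable model. But the problem does not ask for one mechanism that works in all models. It suffices to find a statement of set theory such that both the statement and its negation produce an example, and this is what we do.

\subsection*{Results}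

Filters are proper. A filter is \emph{$\delta$-complete} if it is closed under intersections of fewer than $\delta$ members, and \emph{countably complete} if it is $\omega_1$-complete. For an infinite cardinal $\delta$ consider the principle
\begin{quote}
$\mathrm{Comp}(\delta)$: every $\delta$-complete filter on any set extends to a countably complete ultrafilter on that set.
\end{quote}
In other words, $\delta$ is ``$\omega_1$-strongly compact''. If $\delta\le\delta'$, then every $\delta'$-complete filter is $\delta$-complete, so $\mathrm{Comp}(\delta)$ implies $\mathrm{Comp}(\delta')$. In particular $\mathrm{Comp}(\delta)$ implies $\mathrm{Comp}(\delta^+)$, so if the principle holds for some cardinal, it holds for arbitrarily large regular uncountable ones.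

Let $k=\mathbb F_2$. For a regular uncountable cardinal $\delta$ let $V$ be a $k$-vector space of dimension $\delta$, let $S=\operatorname{End}_k(V)$, so that $V$ is a left $S$-module by evaluation, and let
\[
T=\begin{pmatrix}S&0\\ S&S\end{pmatrix}
\]
be the ring of lower triangular $2\times2$ matrices over $S$. Let $C$ be the left $T$-module whose additive group is $V$ and on which a matrix acts through its lower right entry.

\begin{theorem}\label{thm:main}
If $\mathrm{Comp}$ holds for some cardinal, choose $\delta$ regular uncountable with $\mathrm{Comp}(\delta)$; otherwise let $\delta=\omega_1$. Then the class ${}^\perp\{C\}$ of left $T$-modules is not deconstructible.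
\end{theorem}

No hypothesis beyond ZFC is used, so the Problem has a positive answer, and a class $\mathcal C$ with a single member suffices. The choice of $\delta$, and with it the ring, depends on which alternative holds; the proof treats both and does not decide between them.

A \emph{cotorsion pair} is a pair of classes $(\mathcal A,\mathcal B)$ with $\mathcal A={}^\perp\mathcal B$ and $\mathcal B=\mathcal A^\perp$. It is \emph{generated} by $\mathcal S$ if $\mathcal B=\mathcal S^\perp$, and \emph{cogenerated} by $\mathcal C$ if $\mathcal A={}^\perp\mathcal C$.

\begin{theorem}\label{thm:strong}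
Let $T$ and $C$ be as in Theorem~\ref{thm:main}.
\begin{enumerate}
\item[(1)] For every cardinal $\tau$ there is a module in ${}^\perp\{C\}$ having no filtration whose factors all lie in ${}^\perp\{C\}$ and have cardinality at most $\tau$.
\item[(2)] The cotorsion pair $\bigl({}^\perp\{C\},({}^\perp\{C\})^\perp\bigr)$, which is cogenerated by a single module, is not generated by any set of modules.
\end{enumerate}
\end{theorem}

The third theorem describes the two alternatives separately.

\begin{theorem}\label{thm:sharp}
\leavevmode
\begin{enumerate}
\item[(1)] Let $\delta$ be regular uncountable with $\mathrm{Comp}(\delta)$, let $\dim_kV=\delta$ and $S=\operatorname{End}_k(V)$. Then the class ${}^\perp\{V\}$ of left $S$-modules is not deconstructible.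
\item[(2)] Let $\dim_kV_0=\omega$ and $S_0=\operatorname{End}_k(V_0)$. The class of all left $S_0$-modules $A$ with $\operatorname{Hom}_{S_0}(A,V_0)=0$ is deconstructible if and only if $\mathrm{Comp}(\delta)$ holds for some $\delta$.
\end{enumerate}
\end{theorem}

We make no claim that the classes ${}^\perp\{C\}$ constructed here fail to be precovering. Only non-deconstructibility, and the non-generation of the cotorsion pair by a set, are proved.

\subsection*{Plan}

Everything rests on the scarcity of $S$-homomorphisms from powers of $V$ to $V$. Section~\ref{sec:powers} describes them for small powers and computes the module $V^\omega/V^{(\omega)}$, in which both halves of the proof are visible. Section~\ref{sec:fail} treats the easier analogue of the Problem with $\operatorname{Hom}$ in place of $\operatorname{Ext}^1$ and solves it when $\mathrm{Comp}$ fails everywhere. Section~\ref{sec:torsion} shows that for $V_0$ this mechanism disappears as soon as $\mathrm{Comp}$ holds somewhere, so a second one is needed. Section~\ref{sec:hold} supplies it by using compactness to glue splittings. In Section~\ref{sec:triangular} the triangular ring converts $\operatorname{Hom}$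 into $\operatorname{Ext}^1$ and combines the two cases.

\section{Filtrations and ultrafilter limits}\label{sec:prelim}

We use two standard facts about $\operatorname{Ext}^1$. First, $\operatorname{Ext}^1_R(M,C)=0$ if and only if every exact sequence $0\to C\to Y\xrightarrow{\pi}M\to0$ splits, that is, $\pi$ has a \emph{section} $\sigma\colon M\to Y$ with $\pi\sigma=\mathrm{id}_M$; this holds for all $C$ when $M$ is projective. Second, for $N\le M$ there is an exact sequence
\begin{multline}\label{eq:les}
0\to\operatorname{Hom}_R(M/N,C)\to\operatorname{Hom}_R(M,C)\to\operatorname{Hom}_R(N,C)\\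
\to\operatorname{Ext}^1_R(M/N,C)\to\operatorname{Ext}^1_R(M,C).
\end{multline}
In particular, if $\operatorname{Ext}^1_R(M/N,C)=0$, then every homomorphism $N\to C$ extends to $M$.

\begin{lemma}\label{lem:closure}
Every class ${}^\perp\mathcal C$ is closed under transfinite extensions.
\end{lemma}

We recall the proof, because Section~\ref{sec:hold} has to achieve the same end without a filtration.

\begin{proof}
Let $(M_\alpha\mid\alpha\le\sigma)$ be a filtration of $M$ with factors in ${}^\perp\mathcal C$, and let $0\to C\to Y\xrightarrow{\pi}M\to0$ be exact with $C\in\mathcal C$ and $C\subseteq Y$. We construct homomorphisms $\rho_\alpha\colon M_\alpha\to Y$ with $\pi\rho_\alpha=\mathrm{id}_{M_\alpha}$ that extend one another, taking unions at limit ordinals. Given $\rho_\alpha$, let $Y'=\pi^{-1}(M_{\alpha+1})$. Since $C\cap\rho_\alpha(M_\alpha)=0$, the module $Y'/\rho_\alpha(M_\alpha)$ is an extension of $M_{\alpha+1}/M_\alpha$ by $C$, and it splits. So there is $W$ with $\rho_\alpha(M_\alpha)\le W\le Y'$, $W+C=Y'$ and $W\cap(C+\rho_\alpha(M_\alpha))=\rho_\alpha(M_\alpha)$. The last equation gives $W\cap C=0$. Thus $\pi$ maps $W$ isomorphically onto $M_{\alpha+1}$,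 and the inverse map extends $\rho_\alpha$ because $\rho_\alpha(M_\alpha)\subseteq W$. Then $\rho_\sigma$ is a section of $\pi$.
\end{proof}

It is easier to count elements than generators and relations. For a class $\mathcal C$ closed under isomorphisms and a cardinal $\tau$, a \emph{$(\mathcal C,\tau)$-filtration} is a filtration whose factors lie in $\mathcal C$ and have cardinality at most $\tau$. A $(\mathcal C,\tau)$-filtration is a $(\mathcal C,\tau')$-filtration for all $\tau'\ge\tau$.

\begin{lemma}\label{lem:size}
Let $R$ be an infinite ring and $\mathcal C$ a class of $R$-modules closed under isomorphisms. Then $\mathcal C$ is deconstructible if and only if there is a cardinal $\tau$ such that every module in $\mathcal C$ has a $(\mathcal C,\tau)$-filtration.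
\end{lemma}

\begin{proof}
A module with fewer than $\kappa$ generators has at most $\kappa+|R|$ elements, so if $\kappa$ witnesses deconstructibility, then $\tau=\kappa+|R|$ works. Conversely, let $\tau\ge|R|$ and $|D|\le\tau$. The free module on the set $D$ has at most $\tau$ elements, and so does the kernel of its canonical map onto $D$. Hence $D$ is $<\tau^+$-presented, and $\kappa=\tau^+$ witnesses deconstructibility.
\end{proof}

Thus Theorem~\ref{thm:strong}(1) is the form in terms of cardinalities of Theorem~\ref{thm:main}, and it is the statement that we prove.

We turn to filters. An \emph{ultrafilter} on $P$ is a filter that contains $L$ or $P\setminus L$ for each $L\subseteq P$. A filter whose members have a common point extends to the principal ultrafilter at that point, which is countably complete, so $\mathrm{Comp}(\delta)$ has content only for filters with empty intersection. For example, $\mathrm{Comp}(\omega)$ fails: an ultrafilter that extends the filter of cofinite subsets of $\omega$ contains the sets $\omega\setminus\{n\}$, whose intersection is empty. The principle is applied through the next two lemmas.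

\begin{lemma}\label{lem:limit}
Let $\mathcal U$ be a countably complete ultrafilter on $P$, let $W$ be a countable set, and let $h\colon D\to W$ be a function with $D\in\mathcal U$. There is a unique $w\in W$ with $h^{-1}(w)\in\mathcal U$; we write $w=\lim_{\mathcal U}h$. Given countably many such functions $h_n$, there is a point common to their domains at which $h_n$ takes the value $\lim_{\mathcal U}h_n$ for every $n$.
\end{lemma}

\begin{proof}
If no fiber of $h$ were in $\mathcal U$, then $D$ and the countably many complements of fibers would be in $\mathcal U$, and their intersection is empty. Distinct fibers are disjoint, which gives uniqueness. For the last claim, the sets $h_n^{-1}(\lim_{\mathcal U}h_n)$ have their intersection in $\mathcal U$, so it is nonempty.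
\end{proof}

\begin{lemma}\label{lem:cones}
Assume $\mathrm{Comp}(\delta)$. Let $(P,\le)$ be a nonempty partially ordered set in which every subset of size less than $\delta$ has an upper bound. Then there is a countably complete ultrafilter on $P$ that contains the cone $\{q\in P\mid q\ge p\}$ for every $p\in P$.
\end{lemma}

\begin{proof}
The subsets of $P$ that contain a cone form a $\delta$-complete filter: cones are nonempty, and the intersection of the cones over fewer than $\delta$ points contains the cone over an upper bound of these points. Apply $\mathrm{Comp}(\delta)$.
\end{proof}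

A limit along such an ultrafilter acts as an evaluation at a largest element of $P$, which $P$ itself need not have.

\section{Powers of a vector space over its endomorphism ring}\label{sec:powers}

In this section and the next, $V$ is any infinite-dimensional vector space over $k=\mathbb F_2$, and $S=\operatorname{End}_k(V)$. Since $V=Sv$ for every $v\ne0$, we have $\dim_kV\le|V|\le|S|$. For a set $s$ let $V^s$ be the $S$-module of all functions $s\to V$ with pointwise operations, and $V^{(s)}$ the submodule of finitely supported functions; $k^s$ and $k^{(s)}$ are defined in the same way. If $s\subseteq X$, we identify $V^s$ with the module of functions on $X$ that vanish outside $s$. Each $c\in k^{(s)}$ defines an $S$-homomorphism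
\[
\widehat c\colon V^s\to V,\qquad \widehat c(x)=\sum_{p\in s}c(p)\,x(p),
\]
a finite combination of evaluations. For $s'\subseteq s$ the restriction of $\widehat c$ to $V^{s'}$ is $\widehat{c|_{s'}}$.

The ring $S$ is chosen for one reason: a single element of $S$ sends a fixed linearly independent family to any prescribed family of vectors. So a power $V^s$ with $|s|\le\dim V$ is a cyclic module, and a homomorphism on it is determined by one vector of $V$, which has a finite expansion in a basis.

\begin{lemma}\label{lem:powers}
Let $|s|\le\dim_kV$.
\begin{enumerate}
\item[(a)] $V^s$ is a projective $S$-module.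
\item[(b)] The map $c\mapsto\widehat c$ is a bijection $k^{(s)}\to\operatorname{Hom}_S(V^s,V)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Choose a basis of $V$ containing distinct elements $b_p$ $(p\in s)$. Let $V'$ be the span of the $b_p$ and $V''$ the span of the remaining basis vectors.

(a) As left $S$-modules, with $S$ acting by composition, $S=\operatorname{Hom}_k(V,V)\cong\operatorname{Hom}_k(V',V)\oplus\operatorname{Hom}_k(V'',V)$, and $\operatorname{Hom}_k(V',V)\cong V^s$ through $r\mapsto(rb_p)_{p\in s}$. So $V^s$ is isomorphic to a direct summand of $S$.

(b) Let $\varphi\in\operatorname{Hom}_S(V^s,V)$ and define $x_0\in V^s$ by $x_0(p)=b_p$. Write $\varphi(x_0)=\sum_pc(p)b_p+w$ with $c\in k^{(s)}$ and $w\in V''$. Given $x\in V^s$, let $r\in S$ satisfy $rb_p=x(p)$ for $p\in s$ and $rV''=0$. Then $x=rx_0$, so $\varphi(x)=r\varphi(x_0)=\sum_pc(p)x(p)=\widehat c(x)$. For injectivity, the value of $\widehat c$ on the function with value $v\neq0$ at $p$ and $0$ elsewhere is $c(p)v$, which determines $c(p)$.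
\end{proof}

\begin{example}\label{ex:Q}
Let $Q=V^\omega/V^{(\omega)}$. By Lemma~\ref{lem:powers}(b), $\operatorname{Hom}_S(V^\omega,V)=k^{(\omega)}$. The same lemma for a one-point set gives $\operatorname{End}_S(V)=k$, so $\operatorname{Hom}_S(V^{(\omega)},V)=k^\omega$, where \emph{any} sequence $c$ acts by $x\mapsto\sum_nc(n)x(n)$. The restriction map is the inclusion $k^{(\omega)}\subseteq k^\omega$, and $V^\omega$ is projective. The sequence \eqref{eq:les} therefore gives
\[
\operatorname{Hom}_S(Q,V)=0,\qquad \operatorname{Ext}^1_S(Q,V)\cong k^\omega/k^{(\omega)}\ne0 .
\]
Each of the two formulas is the germ of one half of the proof.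

\emph{The $\operatorname{Ext}$ formula.} The sum map $V^{(\omega)}\to V$, $x\mapsto\sum_nx(n)$, corresponds to the constant sequence $1$ and does not extend to $V^\omega$. Both $V^{(\omega)}$ and $V^\omega$ are projective, but the step from one to the other is not a step in ${}^\perp\{V\}$. In Section~\ref{sec:hold} we find modules in ${}^\perp\{V\}$ for which every filtration with small factors runs into this obstruction.

\emph{The $\operatorname{Hom}$ formula.} Globally $Q$ has no nonzero map to $V$, but locally it looks as if it had one. Take finitely many elements of $Q$, among them $b_0\ne0$, with representatives $x_b\in V^\omega$, and finitely many relations $b''=b+b'$ or $b'=rb$ among them. Each relation holds for the representatives at all but finitely many coordinates, and $x_{b_0}$ is nonzero at infinitely many. So at some coordinate $i$ the map $b\mapsto x_b(i)$ respects all the given relations and does not kill $b_0$. A nonzero submodule has infinitely many relations, and the filter of cofinite sets cannot handle them at once. A more complete filter can, and this is the subject of the next section.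
\end{example}

\section{Reduced powers when compactness fails}\label{sec:fail}

Consider the torsion class
\[
\mathcal T_V=\{A\in S\text{-}\mathrm{Mod}\mid\operatorname{Hom}_S(A,V)=0\},
\]
the analogue of ${}^\perp\{V\}$ one degree lower. It is closed under quotients, since a nonzero map $A/N\to V$ composes with the projection to a nonzero map $A\to V$. This reduces deconstructibility to the question whether a filtration can start.

\begin{lemma}\label{lem:start}
Let $\tau$ be a cardinal.
\begin{enumerate}
\item[(a)] If $A\ne0$ has a $(\mathcal T_V,\tau)$-filtration, then $A$ has a submodule $0\neq B\in\mathcal T_V$ with $|B|\le\tau$.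
\item[(b)] If every nonzero module in $\mathcal T_V$ has such a submodule, then every module in $\mathcal T_V$ has a $(\mathcal T_V,\tau)$-filtration.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The least $\alpha$ with $A_\alpha\neq0$ is neither $0$ nor, by continuity, a limit ordinal. So $\alpha=\beta+1$ with $A_\beta=0$, and $B=A_\alpha$ is a factor of the filtration.

(b) Let $A\in\mathcal T_V$. Put $A_0=0$ and take unions at limits. If $A_\alpha\ne A$, then $0\ne A/A_\alpha\in\mathcal T_V$, and we choose $A_{\alpha+1}$ with $0\neq A_{\alpha+1}/A_\alpha\in\mathcal T_V$ of size at most $\tau$. The chain is strictly increasing, so it reaches $A$.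
\end{proof}

For a filter $\mathcal F$ on a set $J$ let
\[
Z_{\mathcal F}=\{x\in V^J\mid \{i\in J\mid x(i)=0\}\in\mathcal F\}.
\]
This is a submodule of $V^J$, and $V^J/Z_{\mathcal F}$ is the \emph{reduced power} of $V$ modulo $\mathcal F$. It is nonzero, because a nonzero constant function has empty zero set. The module $Q$ is the case of the cofinite filter on $\omega$.

We need $V^J/Z_{\mathcal F}\in\mathcal T_V$ for filters that are more than $|S|$-complete. The index sets are then too large for Lemma~\ref{lem:powers}(b), and we need a substitute that does not depend on $|J|$. What survives is a way of packing countably many functions with disjoint supports into a single function, from which elements of $S$ recover each of them and also their union. Since $\omega\cdot\dim V=\dim V$, there is a decomposition $V=\bigoplus_{n<\omega}U_n$ with $k$-isomorphisms $e_n\colon V\to U_n$, which we regard as elements of $S$. Let $p_n\in S$ be $e_n^{-1}$ on $U_n$ and $0$ on $U_m$ for $m\ne n$, and let $q\in S$ be $e_n^{-1}$ on each $U_n$. Then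
\[
p_ne_n=1,\qquad p_ne_m=0\ \ (m\ne n),\qquad qe_n=1 .
\]
A vector $w\in V$ has a nonzero component in $U_n$ exactly when $p_nw\neq0$. Hence
\begin{equation}\label{eq:components}
p_nw=0\text{ for almost all } n,\quad\text{and}\quad w=0 \text{ if } p_nw=0\text{ for all }n.
\end{equation}
Now let $K_n\subseteq J$ $(n<\omega)$ be pairwise disjoint and $x_n\in V^{K_n}$. Define the \emph{packing} $y\in V^J$ by $y(i)=e_nx_n(i)$ for $i\in K_n$ and $y(i)=0$ outside $\bigcup_nK_n$. Then $p_ny=x_n$ for all $n$, and $qy$ is the function that agrees with $x_n$ on each $K_n$ and vanishes elsewhere.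

\begin{lemma}\label{lem:measure}
Let $\mathcal F$ be a filter on $J$. If $\operatorname{Hom}_S(V^J/Z_{\mathcal F},V)\ne0$, then $\mathcal F$ extends to a countably complete ultrafilter on $J$.
\end{lemma}

\begin{proof}
Let $0\ne\varphi\in\operatorname{Hom}_S(V^J,V)$ with $\varphi(Z_{\mathcal F})=0$. Call $K\subseteq J$ \emph{null} if $\varphi(V^K)=0$. Subsets of null sets are null, and $J$ is not null. The two halves of \eqref{eq:components} give two properties.

(i) \emph{A countable union of null sets $K_n$ is null.} Replacing $K_n$ by $K_n\setminus\bigcup_{m<n}K_m$, we may assume that the $K_n$ are pairwise disjoint. Let $x\in V^K$ with $K=\bigcup_nK_n$, let $x_n\in V^{K_n}$ agree with $x$ on $K_n$, and let $y$ be the packing of the $x_n$. Then $p_n\varphi(y)=\varphi(x_n)=0$ for all $n$, so $\varphi(y)=0$ and $\varphi(x)=\varphi(qy)=q\varphi(y)=0$.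

(ii) \emph{There is no infinite sequence of pairwise disjoint non-null sets $K_n$.} Otherwise choose $x_n\in V^{K_n}$ with $\varphi(x_n)\ne0$, and let $y$ be their packing. Then $p_n\varphi(y)=\varphi(x_n)\ne0$ for all $n$, contrary to \eqref{eq:components}.

There is a non-null set $K$ such that for each $L\subseteq K$ one of $L$, $K\setminus L$ is null. If not, every non-null set is a disjoint union of two non-null sets. Starting from $J_0=J$, we write $J_n=L_n\sqcup J_{n+1}$ with both parts non-null, and the sets $L_n$ contradict (ii).

Let $\mathcal D=\{L\subseteq J\mid K\setminus L\text{ is null}\}$. It is closed under supersets, and $\emptyset\notin\mathcal D$ as $K$ is not null. It is closed under countable intersections by (i), since $K\setminus\bigcap_nL_n=\bigcup_n(K\setminus L_n)$. For $L\subseteq J$ either $K\setminus L$ is null and $L\in\mathcal D$, or $K\cap L$ is null and $J\setminus L\in\mathcal D$. So $\mathcal D$ is a countably complete ultrafilter. If $F\in\mathcal F$, then every function in $V^{J\setminus F}$ vanishes on $F$ and so lies in $Z_{\mathcal F}$. Hence $J\setminus F$ is null, so is $K\setminus F$, and $F\in\mathcal D$.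
\end{proof}

\begin{proposition}\label{prop:fail}
Let $\kappa>|S|$ be a cardinal such that $\mathrm{Comp}(\kappa)$ fails. Then there is a module $0\ne A\in\mathcal T_V$ such that $B\notin\mathcal T_V$ for every submodule $0\ne B\le A$ with $|B|<\kappa$.
\end{proposition}

\begin{proof}
Let $\mathcal F$ be a $\kappa$-complete filter on a set $J$ with no extension to a countably complete ultrafilter, and let $A=V^J/Z_{\mathcal F}$. Then $A\neq0$, and $A\in\mathcal T_V$ by Lemma~\ref{lem:measure}. Let $0\ne b_0\in B\le A$ with $|B|<\kappa$, and choose a representative $x_b\in V^J$ for each $b\in B$. For $b,b'\in B$ and $r\in S$ the functions $x_{b+b'}-x_b-x_{b'}$ and $x_{rb}-rx_b$ lie in $Z_{\mathcal F}$, so the sets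
\[
\{i\mid x_{b+b'}(i)=x_b(i)+x_{b'}(i)\},\qquad\{i\mid x_{rb}(i)=rx_b(i)\}
\]
belong to $\mathcal F$. There are at most $\max(|B|,|S|)<\kappa$ of them; here $\kappa>|S|$ is used. So their intersection $F$ belongs to $\mathcal F$. As $b_0\ne0$, the zero set of $x_{b_0}$ is not in $\mathcal F$ and cannot contain $F$. Pick $i\in F$ with $x_{b_0}(i)\ne0$. Then $b\mapsto x_b(i)$ is a nonzero homomorphism $B\to V$.
\end{proof}

\begin{corollary}\label{cor:fail}
Suppose that $\mathrm{Comp}(\kappa)$ fails for every infinite cardinal $\kappa$. Then for every $\tau\ge|S|$ there is a module in $\mathcal T_V$ with no $(\mathcal T_V,\tau)$-filtration.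
\end{corollary}

\begin{proof}
Apply Proposition~\ref{prop:fail} with $\kappa=\tau^+$, and then Lemma~\ref{lem:start}(a).
\end{proof}

\section{The torsion class under compactness}\label{sec:torsion}

One may ask whether a cleverer choice of $A$ removes the hypothesis from Corollary~\ref{cor:fail}. For $V_0$ of dimension $\omega$ it does not. The set $V_0$ is countable, so Lemma~\ref{lem:limit} applies to $V_0$-valued functions. Already Lemma~\ref{lem:measure} has a converse: if $\mathcal U\supseteq\mathcal F$ is a countably complete ultrafilter, then $x\mapsto\lim_{\mathcal U}x$ is a nonzero homomorphism $V_0^J\to V_0$ that kills $Z_{\mathcal F}$. The same limit, taken over the small submodules of an arbitrary module, proves Theorem~\ref{thm:sharp}(2).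

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(2)]
Write $\mathcal T=\mathcal T_{V_0}$. If $\mathrm{Comp}$ fails for every cardinal, then $\mathcal T$ is not deconstructible by Corollary~\ref{cor:fail} and Lemma~\ref{lem:size}.

Conversely, assume $\mathrm{Comp}(\delta)$. Enlarging $\delta$, we may assume that it is regular and that $\delta>|S_0|$. Call a module \emph{small} if it has fewer than $\delta$ elements. Cyclic modules are small, and a sum of fewer than $\delta$ small submodules of a module is small because $\delta$ is regular and uncountable. Let $0\ne A\in\mathcal T$. By Lemmas~\ref{lem:start}(b) and~\ref{lem:size} it suffices to find a small submodule $0\neq B\le A$ in $\mathcal T$.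

\emph{Claim: each $a\in A$ lies in a small submodule $B_a$ such that $f(a)=0$ for all $f\in\operatorname{Hom}_{S_0}(B_a,V_0)$.} Suppose that this fails for $a$. Let $P$ be the set of small submodules of $A$ containing $a$, ordered by inclusion, and for $B\in P$ choose $f_B\colon B\to V_0$ with $f_B(a)\ne0$. The maps $f_B$ need not be compatible. However, $S_0a\in P$, and fewer than $\delta$ members of $P$ are bounded by their sum, so Lemma~\ref{lem:cones} provides a countably complete ultrafilter $\mathcal U$ on $P$ containing all cones. For $b\in A$ the set $\{B\in P\mid b\in B\}$ is the cone over $S_0a+S_0b$, so $f(b)=\lim_{\mathcal U}\,(B\mapsto f_B(b))$ is defined. Given $b,b'\in A$ and $r\in S_0$, Lemma~\ref{lem:limit} yields one $B\in P$ such that $f_B$ is defined and agrees with $f$ at $b$, $b'$, $b+b'$ and $rb$. Since $f_B$ is a homomorphism, $f(b+b')=f(b)+f(b')$ and $f(rb)=rf(b)$. Moreover $f(a)=f_B(a)\ne0$ for some $B$. This contradicts $A\in\mathcal T$ and proves the claim.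

Fix $0\neq a\in A$, put $B^0=S_0a$ and $B^{n+1}=B^n+\sum_{b\in B^n}B_b$, and let $B=\bigcup_nB^n$. Each $B^n$ is small, and so is $B$. If $f\colon B\to V_0$ is a homomorphism and $b\in B^n$, then $B_b\subseteq B^{n+1}\subseteq B$, and $f|_{B_b}$ kills $b$. So $0\ne B\in\mathcal T$.
\end{proof}

Thus for $V_0$ the torsion phenomenon occurs exactly when compactness fails everywhere, and it cannot replace the argument of the next section.

\section{Functions of small support when compactness holds}\label{sec:hold}

In this section $\delta$ is regular uncountable, $\dim_kV=\delta$ and $S=\operatorname{End}_k(V)$. Compactness has just been seen to merge incompatible local homomorphisms into a global one. We now let it merge local \emph{splittings}, so that it enlarges the class ${}^\perp\{V\}$. For a set $X$ let $P_\delta(X)=\{s\subseteq X\mid |s|<\delta\}$ and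
\[
G_X=\{x\in V^X\mid |\operatorname{supp}x|<\delta\}=\bigcup_{s\in P_\delta(X)}V^s .
\]
This is a directed union of submodules of $V^X$. Since $\dim V=\delta$, Lemma~\ref{lem:powers} applies to all $s\in P_\delta(X)$: the modules $V^s$ are projective, and so are the quotients $V^t/V^s\cong V^{t\setminus s}$. One might try to assemble these pieces into a filtration. The attempt breaks down at limit stages: for $s_n=\{0,\dots,n-1\}\subseteq\omega$ the union of the $V^{s_n}$ is $V^{(\omega)}$, and the factor that leads on to $V^\omega$ is the module $Q\notin{}^\perp\{V\}$ of Example~\ref{ex:Q}. We show that $G_X\in{}^\perp\{V\}$ under $\mathrm{Comp}(\delta)$, and that in ZFC every attempt at a filtration with small factors in ${}^\perp\{V\}$ breaks down when $X$ is large.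

\subsection*{Gluing splittings}

\begin{proposition}\label{prop:ext}
If $\mathrm{Comp}(\delta)$ holds, then $\operatorname{Ext}^1_S(G_X,V)=0$ for every set $X$.
\end{proposition}

\begin{proof}
Let $0\to V\to Y\xrightarrow{\pi}G_X\to0$ be exact with $V\subseteq Y$, and write $P=P_\delta(X)$. For each $s\in P$ the module $V^s$ is projective, so there is $\sigma_s\colon V^s\to Y$ with $\pi\sigma_s=\mathrm{id}_{V^s}$. These local sections need not be compatible. For $s\subseteq t$ the difference $\sigma_t|_{V^s}-\sigma_s$ takes values in $\ker\pi=V$, so by Lemma~\ref{lem:powers}(b) it equals $\widehat{d_{st}}$ for a unique $d_{st}\in k^{(s)}$. For $s\subseteq t\subseteq u$ we have $\sigma_u|_{V^s}-\sigma_s=(\sigma_t|_{V^s}-\sigma_s)+(\sigma_u|_{V^t}-\sigma_t)|_{V^s}$, that is,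
\begin{equation}\label{eq:cocycle}
d_{su}=d_{st}+d_{tu}|_s .
\end{equation}

We look for $e_s\in k^{(s)}$ $(s\in P)$ such that
\begin{equation}\label{eq:coboundary}
e_s=d_{st}+e_t|_s\qquad(s\subseteq t).
\end{equation}
Given these, put $\sigma'_s=\sigma_s+\widehat{e_s}$. Then $\pi\sigma'_s=\mathrm{id}_{V^s}$, and for $s\subseteq t$ the map $\sigma'_t|_{V^s}-\sigma'_s$ is given by $d_{st}+e_t|_s-e_s=0$. So the $\sigma'_s$ extend one another along the directed set $P$, and their union is a section of $\pi$.

If $P$ had a largest element $u$, then $e_s=d_{su}$ would solve \eqref{eq:coboundary} by \eqref{eq:cocycle}. In general we take a limit over $u$. As $\delta$ is regular, a union of fewer than $\delta$ members of $P$ is in $P$, and Lemma~\ref{lem:cones} gives a countably complete ultrafilter $\mathcal U$ on $P$ containing all cones. For $p\in s\in P$ the function $u\mapsto d_{su}(p)\in k$ is defined on the cone over $s$; let $e_s(p)$ be its $\mathcal U$-limit.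

\emph{Equation \eqref{eq:coboundary} holds.} Let $p\in s\subseteq t$. By Lemma~\ref{lem:limit} there is $u\supseteq t$ with $d_{su}(p)=e_s(p)$ and $d_{tu}(p)=e_t(p)$. Evaluating \eqref{eq:cocycle} at $p$ gives $e_s(p)=d_{st}(p)+e_t(p)$.

\emph{Each $e_s$ is finitely supported.} Otherwise $e_s(p)\neq0$ for all $p$ in a countably infinite set $s'\subseteq s$. By Lemma~\ref{lem:limit} there is a single $u\supseteq s$ with $d_{su}(p)=e_s(p)\ne0$ for all $p\in s'$, although $d_{su}$ has finite support.
\end{proof}

\begin{remark}\label{rem:where}
Since $k$ is finite, the limits $e_s(p)$ exist and satisfy \eqref{eq:coboundary} for any ultrafilter containing the cones. Countable completeness is needed only for the finiteness of the supports, without which $e_s$ does not define a homomorphism on $V^s$. The choice $k=\mathbb F_2$ enters the paper only through Lemma~\ref{lem:limit}, applied to $k$ here and to $V_0$ in Section~\ref{sec:torsion}; that lemma asks only that these sets be countable.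
\end{remark}

\subsection*{Small submodules with controlled quotient}

Suppose that $M$ has a filtration with small factors in ${}^\perp\{V\}$. The quotients $M/M_\alpha$ are filtered by some of these factors, so they lie in ${}^\perp\{V\}$. But the terms $M_\alpha$ need not be small, and we need \emph{small} submodules $N$, containing prescribed elements, with $M/N\in{}^\perp\{V\}$. A weak form of the Hill lemma provides them.

Let $R$ be an infinite ring, $\tau\ge|R|$, and let $(M_\alpha\mid\alpha\le\sigma)$ be a filtration of an $R$-module $M$ with factors of size at most $\tau$. For $\alpha<\sigma$ let $A_\alpha$ be the submodule generated by a set of representatives of $M_{\alpha+1}/M_\alpha$. Then $|A_\alpha|\le\tau$ and $M_{\alpha+1}=M_\alpha+A_\alpha$, and by induction $M_\alpha=\sum_{\beta<\alpha}A_\beta$ for all $\alpha\le\sigma$. For $I\subseteq\sigma$ put $M(I)=\sum_{\alpha\in I}A_\alpha$, so that $|M(I)|\le\tau$ if $|I|\le\tau$. As usual $\alpha=\{\beta\mid\beta<\alpha\}$. Call $I$ \emph{closed} if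
\[
A_\alpha\cap M_\alpha\subseteq M(I\cap\alpha)\qquad\text{for all }\alpha\in I .
\]
Some condition of this kind is necessary. Let $M=\mathbb Zu\oplus\mathbb Zw$ with $M_1=A_0=\mathbb Zu$ and $A_1=2\mathbb Zu\oplus\mathbb Zw$. Both factors are $\mathbb Z$, the set $I=\{1\}$ is not closed, and $M/M(I)\cong\mathbb Z/2$.

\begin{lemma}[Weak Hill lemma]\label{lem:hill}
In this situation:
\begin{enumerate}
\item[(a)] Unions of closed sets are closed, and every subset of $\sigma$ of size at most $\tau$ is contained in a closed set of size at most $\tau$.
\item[(b)] If $I$ is closed, then $M/M(I)$ has a filtration each of whose factors is $0$ or isomorphic to $M_{\alpha+1}/M_\alpha$ for some $\alpha\in\sigma\setminus I$.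
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\alpha\in I_j\subseteq I$ and $I_j$ is closed, then $A_\alpha\cap M_\alpha\subseteq M(I_j\cap\alpha)\subseteq M(I\cap\alpha)$; this gives the first claim. Each of the at most $\tau$ elements of $A_\alpha\cap M_\alpha$ lies in a sum of finitely many $A_\beta$ with $\beta<\alpha$. So there is $c(\alpha)\subseteq\alpha$ with $|c(\alpha)|\le\tau$ and $A_\alpha\cap M_\alpha\subseteq M(c(\alpha))$. Given $H_0\subseteq\sigma$ of size at most $\tau$, let $H_{n+1}=H_n\cup\bigcup_{\alpha\in H_n}c(\alpha)$ and $I=\bigcup_nH_n$. Then $|I|\le\tau$, and $c(\alpha)\subseteq I\cap\alpha$ for $\alpha\in I$, so $I$ is closed.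

(b) We first show that $M(I)\cap M_\alpha=M(I\cap\alpha)$ for all $\alpha\le\sigma$. The inclusion $\supseteq$ holds as $A_\beta\subseteq M_{\beta+1}\subseteq M_\alpha$ for $\beta<\alpha$. Let $0\ne x\in M(I)\cap M_\alpha$ and write $x=a_0+\dots+a_n$ with $a_i\in A_{\beta_i}$ and $\beta_0<\dots<\beta_n$ in $I$, where $\beta_n$ is as small as possible. Suppose $\beta_n\ge\alpha$. Then $x\in M_{\beta_n}$ and $a_i\in M_{\beta_n}$ for $i<n$, so $a_n\in A_{\beta_n}\cap M_{\beta_n}\subseteq M(I\cap\beta_n)$. Hence $x\in M(I\cap\beta_n)$, contrary to the minimality of $\beta_n$. So $\beta_n<\alpha$ and $x\in M(I\cap\alpha)$.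

Put $N=M(I)$ and $L_\alpha=(M_\alpha+N)/N$. This is a filtration of $M/N$. By the isomorphism theorems, the modular law and the identity just proved,
\begin{align*}
L_{\alpha+1}/L_\alpha&\cong M_{\alpha+1}/\bigl(M_{\alpha+1}\cap(M_\alpha+N)\bigr)
=M_{\alpha+1}/\bigl(M_\alpha+(M_{\alpha+1}\cap N)\bigr)\\
&=M_{\alpha+1}/\bigl(M_\alpha+M(I\cap(\alpha+1))\bigr).
\end{align*}
If $\alpha\in I$, the denominator contains $M_\alpha+A_\alpha=M_{\alpha+1}$, and the factor is $0$. If $\alpha\notin I$, then $M(I\cap(\alpha+1))=M(I\cap\alpha)\subseteq M_\alpha$, and the factor is $M_{\alpha+1}/M_\alpha$.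
\end{proof}

\subsection*{No filtration with small factors}

The next proposition assumes no compactness. Its proof reproduces the pair $V^{(\omega)}\subseteq V^\omega$ inside $G_X$. We build a submodule $N$ with $G_X/N\in{}^\perp\{V\}$ and points $t_n\in X$ such that each element of $N$ vanishes at almost all $t_n$. The sum map along the $t_n$ is then defined on $N$; it must extend to $G_X$, and it cannot.

\begin{proposition}\label{prop:nofilt}
Let $\tau\ge|S|$ and $|X|>\tau$. Then $G_X$ has no $({}^\perp\{V\},\tau)$-filtration.
\end{proposition}

\begin{proof}
Suppose that $(M_\alpha\mid\alpha\le\sigma)$ is such a filtration of $M=G_X$, and use the notation of Lemma~\ref{lem:hill}. Fix $0\ne v\in V$. We construct closed sets $\emptyset=I_0\subseteq I_1\subseteq\cdots$ of size at most $\tau$ and points $t_n\in X$. Given $I_n$, let $N_n=M(I_n)$. It has at most $\tau$ elements, each with support of size less than $\delta\le|S|\le\tau$. So $\bigcup_{x\in N_n}\operatorname{supp}x$ has size at most $\tau<|X|$, and we choose $t_n\in X$ outside this set. Let $y_n\in G_X$ have value $v$ at $t_n$ and $0$ elsewhere. Then $y_n\in M(H)$ for some finite $H\subseteq\sigma$, and Lemma~\ref{lem:hill}(a)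 gives a closed set $I_{n+1}\supseteq I_n\cup H$ of size at most $\tau$. Thus $y_n\in N_{n+1}$.

Let $I=\bigcup_nI_n$, a closed set, and $N=M(I)=\bigcup_nN_n$. By Lemmas~\ref{lem:hill}(b) and~\ref{lem:closure}, $\operatorname{Ext}^1_S(M/N,V)=0$, so every homomorphism $N\to V$ extends to $M$.

If $x\in N_m$ and $n\ge m$, then $x\in N_n$ and so $x(t_n)=0$. Applied to $x=y_{m-1}\in N_m$, this shows $t_n\ne t_{m-1}$ for $n\ge m\ge1$, so the points $t_n$ are distinct. It also shows that
\[
f\colon N\to V,\qquad f(x)=\sum_{n<\omega}x(t_n),
\]
is well defined and agrees on $N_m$ with the sum of the evaluations at $t_0,\dots,t_{m-1}$. Hence $f$ is an $S$-homomorphism, and $f(y_n)=v$ for every $n$. Let $\varphi\colon G_X\to V$ extend $f$, and let $s=\{t_n\mid n<\omega\}$. Since $\delta$ is uncountable, $V^s\subseteq G_X$. By Lemma~\ref{lem:powers}(b), $\varphi|_{V^s}=\widehat c$ with $c\in k^{(s)}$. But $c(t_n)v=\varphi(y_n)=v\ne0$ for all $n$, so $c$ has infinite support, a contradiction.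
\end{proof}

\begin{remark}\label{rem:hyp}
Both size hypotheses are needed. With $\delta=\omega$ the definition gives $G_X=V^{(X)}$, which is filtered by copies of the projective module $V$, and $|V|\le\tau$. If $|X|<\delta$, then $G_X=V^X$ is isomorphic to a direct summand of $S$, and $0\subseteq G_X$ is a $({}^\perp\{V\},\tau)$-filtration.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(1)]
Let $\tau\ge|S|$ and $|X|>\tau$. By Propositions~\ref{prop:ext} and~\ref{prop:nofilt}, $G_X$ lies in ${}^\perp\{V\}$ and has no $({}^\perp\{V\},\tau)$-filtration. Apply Lemma~\ref{lem:size}.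
\end{proof}

\section{From Hom to Ext: the triangular matrix ring}\label{sec:triangular}

The class $\mathcal T_V$ of Section~\ref{sec:fail} is defined by the vanishing of $\operatorname{Hom}$, not of $\operatorname{Ext}^1$. Over the triangular ring $T$ a homomorphism of $S$-modules is part of the structure of a module, so it can appear as the datum of an extension.

We recall the description of $T$-modules. An $S$-homomorphism $g\colon A\to B$ defines a left $T$-module $(A\xrightarrow{g}B)$ with additive group $A\oplus B$ and action
\[
\begin{pmatrix}r&0\\ s&t\end{pmatrix}(a,b)=\bigl(ra,\ s\,g(a)+tb\bigr).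
\]
Every $T$-module $M$ has this form. Let $S$ act through the scalar matrices, let $E_{ij}$ be the matrix units, which commute with scalar matrices, and take $A=E_{11}M$, $B=E_{22}M$ and $g(a)=E_{21}a$. A $T$-homomorphism $(A\xrightarrow{g}B)\to(A'\xrightarrow{g'}B')$ is a pair of $S$-homomorphisms $\lambda\colon A\to A'$, $\mu\colon B\to B'$ with $\mu g=g'\lambda$, and a sequence is exact if and only if it is exact in both components. The module $C$ of Theorem~\ref{thm:main} is $(0\to V)$. Put $\mathcal A={}^\perp\{C\}$, and let ${}^\perp\{V\}$ denote, as before, the class of $S$-modules.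

\begin{lemma}\label{lem:triangular}
Let $A$ and $B$ be $S$-modules and $\tau$ a cardinal.
\begin{enumerate}
\item[(a)] $(0\to B)\in\mathcal A$ if and only if $B\in{}^\perp\{V\}$.
\item[(b)] $(A\to0)\in\mathcal A$ if and only if $A\in\mathcal T_V$.
\item[(c)] If $(0\to B)$ has an $(\mathcal A,\tau)$-filtration, then $B$ has a $({}^\perp\{V\},\tau)$-filtration. If $(A\to0)$ has an $(\mathcal A,\tau)$-filtration, then $A$ has a $(\mathcal T_V,\tau)$-filtration.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In an extension of $(0\to B)$ by $(0\to V)$ the first component is $0$. So the extensions are the modules $(0\to Y)$ with $Y$ an extension of $B$ by $V$ over $S$, and a section over $T$ is the same as a section over $S$.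

(b) In an extension of $(A\to 0)$ by $(0\to V)$ the first component maps isomorphically onto $A$, and $V$ maps isomorphically onto the second. Up to isomorphism the extension is
\[
0\to(0\to V)\xrightarrow{(0,\,\mathrm{id})}(A\xrightarrow{g}V)\xrightarrow{(\mathrm{id},\,0)}(A\to0)\to0,
\]
and every $g\in\operatorname{Hom}_S(A,V)$ occurs. A section must be the pair $\lambda=\mathrm{id}_A$, $\mu=0$, which is a $T$-homomorphism if and only if $g=g\lambda=0$.

(c) The terms of a filtration of $(0\to B)$ have the form $(0\to B_\alpha)$, where $(B_\alpha)$ is a filtration of $B$, and the factors are $(0\to B_{\alpha+1}/B_\alpha)$, of cardinality $|B_{\alpha+1}/B_\alpha|$. Now apply (a). The terms of a filtration of $(A\to0)$ have the form $(A_\alpha\to0)$, the factors are $(A_{\alpha+1}/A_\alpha\to0)$, and (b) applies.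
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:strong}]
We begin with Theorem~\ref{thm:strong}(1). Let $\tau$ be a cardinal. Enlarging it only strengthens the claim, so we may assume $\tau\ge|S|$.

\emph{Case 1: $\mathrm{Comp}$ holds for some cardinal.} Then $\mathrm{Comp}(\delta)$ holds by the choice of $\delta$. Let $|X|>\tau$. By Proposition~\ref{prop:ext} and Lemma~\ref{lem:triangular}(a), $(0\to G_X)\in\mathcal A$. By Proposition~\ref{prop:nofilt} and Lemma~\ref{lem:triangular}(c), this module has no $(\mathcal A,\tau)$-filtration.

\emph{Case 2: $\mathrm{Comp}$ fails for every cardinal.} Corollary~\ref{cor:fail} gives $A\in\mathcal T_V$ with no $(\mathcal T_V,\tau)$-filtration. By Lemma~\ref{lem:triangular}(b) and (c), the module $(A\to0)$ lies in $\mathcal A$ and has no $(\mathcal A,\tau)$-filtration.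

This proves Theorem~\ref{thm:strong}(1), and Theorem~\ref{thm:main} follows by Lemma~\ref{lem:size}.

For Theorem~\ref{thm:strong}(2), note first that ${}^\perp(\mathcal A^\perp)=\mathcal A$: the inclusion $\supseteq$ holds for any class, and $\subseteq$ holds because $C\in\mathcal A^\perp$. So $(\mathcal A,\mathcal A^\perp)$ is a cotorsion pair cogenerated by $C$. If $\mathcal A^\perp=\mathcal S^\perp$ for a set $\mathcal S$, then $\mathcal A={}^\perp(\mathcal S^\perp)$, and this class is deconstructible by the Kaplansky theorem for cotorsion pairs \cite{StTr}, \cite[Ch.~7]{GT}. This contradicts Theorem~\ref{thm:main}.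
\end{proof}

\begin{remark}\label{rem:uniform}
The two cases use the two components of $T$-modules and do not interact. Case~1 does not need the triangular ring, by Theorem~\ref{thm:sharp}(1). Case~2 uses only that $V$ is infinite-dimensional, and the value $\delta=\omega_1$ serves to give both cases a common statement.
\end{remark}

\begin{thebibliography}{9}

\bibitem{GT}
G\"obel and Trlifaj, \emph{Approximations and Endomorphism Algebras of Modules}, 2nd ed.

\bibitem{SlTr}
Alexander Slavik and Jan Trlifaj, \emph{Approximations and locally free modules}, arXiv:1210.7097 (2012).

\bibitem{StTr}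
\v{S}\v{t}ov\'{\i}\v{c}ek and Trlifaj, \emph{Generalized Hill lemma, Kaplansky theorem for cotorsion pairs and some applications}, Rocky Mountain J. Math. \textbf{39} (2009).

\end{thebibliography}
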